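# Palais–Smale sequences for a mean field equation with $e^{u}$ and $e^{-u}$, away from multiples of $8\pi$

## 1. Both parameters below $8\pi$: coercivity gives compactness

Let $\Sigma$ be a compact orientable surface without boundary (surfaces are connected here), with a Riemannian metric $g$ of total volume $1$. Let $h:\Sigma\to\mathbb R$ be smooth and positive, and let $\rho_1,\rho_2>0$. The equation is
$$
-\Delta_g u = \rho_1 \left(\frac{h\,e^u}{\int_\Sigma h\,e^u \,dV_g} - 1\right) - \rho_2 \left(\frac{h\,e^{-u}}{\int_\Sigma h\,e^{-u} \,dV_g} - 1 \right) \quad \text{on } \Sigma. \tag{1}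
$$
It does not change if a constant is added to $u$, and its solutions are the critical points of
$$
J_{\rho}(u)=\frac12\int_\Sigma |\nabla_g u|^2+\rho_1\Big(\int_\Sigma u-\log\int_\Sigma h\,e^{u}\Big)+\rho_2\Big(-\int_\Sigma u-\log\int_\Sigma h\,e^{-u}\Big), \tag{2}
$$
which is also invariant under adding constants. We work on $\overline H=\{u\in H^1(\Sigma):\int_\Sigma u\,dV_g=0\}$ with the inner product $\int\nabla u\cdot\nabla v$. Integrals without a domain are over $\Sigma$ with respect to $dV_g$. The letters $C,c$ are positive constants independent of $n$, and a bar denotes a mean value.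

**Definition (Palais–Smale condition).** $J_\rho$ satisfies the Palais–Smale (PS) condition on $\overline H$ if every sequence $(u_n)\subset\overline H$ with $J_\rho(u_n)$ bounded and $J_\rho'(u_n)\to0$ in the dual $\overline H^*$ has a subsequence converging strongly in $\overline H$.

The analytic input is the Moser–Trudinger inequality on $\Sigma$: there is a constant $C_\Sigma$ with
$$
\log\int e^{f}\le\frac1{16\pi}\int|\nabla f|^2+\int f+C_\Sigma\qquad (f\in H^1(\Sigma)). \tag{3}
$$
Applied to $f=\pm Qu$ it shows that for every $Q,K<\infty$, $\int e^{Q|u|}\le C(Q,K)$ for all $u\in\overline H$ with $\|\nabla u\|_2\le K$. In the other direction, Jensen's inequality and $\int u=0$, $|\Sigma|=1$ give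
$$
\int he^{\pm u}\ge\min h>0\qquad(u\in\overline H). \tag{4}
$$

**Rewriting $J'(u_n)\to0$.** Let $(\rho_{1,n},\rho_{2,n})\to(\rho_1,\rho_2)\in(0,\infty)^2$ and $u_n\in\overline H$ with $J_{\rho_n}'(u_n)\to0$. (Constant $\rho_n$ is the main case, but varying $\rho_n$ costs nothing.) Differentiating (2),
$$
J_\rho'(u)\varphi=\int\nabla u\cdot\nabla\varphi-\rho_1\Big(\frac{\int he^u\varphi}{\int he^u}-\int\varphi\Big)+\rho_2\Big(\frac{\int he^{-u}\varphi}{\int he^{-u}}-\int\varphi\Big).
$$
By the Riesz theorem there is $w_n\in\overline H$ with $J_{\rho_n}'(u_n)\varphi=\int\nabla w_n\cdot\nabla\varphi$ and $\|\nabla w_n\|_2\to0$. This holds for all $\varphi\in H^1(\Sigma)$, because both sides vanish on constants. Put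
$$
v_n=u_n-w_n,\qquad \nu_n^+=\rho_{1,n}\frac{he^{u_n}}{\int he^{u_n}}dV_g,\qquad \nu_n^-=\rho_{2,n}\frac{he^{-u_n}}{\int he^{-u_n}}dV_g .
$$
Identifying the measures with their densities, we have
$$
-\Delta_g v_n=\nu_n^+-\nu_n^--(\rho_{1,n}-\rho_{2,n}),\qquad \int v_n=0,\qquad w_n\to0\ \text{in }H^1(\Sigma). \tag{5}
$$
Since $e^{\pm u_n}\in L^q$ for all $q<\infty$, each $v_n$ lies in $W^{2,q}(\Sigma)$ for all $q<\infty$.

**Lemma 1.** If $J_{\rho_n}'(u_n)\to0$ and $(u_n)$ is bounded in $H^1$, then $(u_n)$ has a subsequence converging strongly in $\overline H$.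

*Proof.* Along a subsequence $u_n\rightharpoonup u$ in $H^1$ and $u_n\to u$ a.e. By the consequence of (3), $e^{\pm u_n}$ is bounded in every $L^{Q}$, so Vitali's theorem gives $e^{\pm u_n}\to e^{\pm u}$ in every $L^Q$, $Q<\infty$. By (4) the denominators stay away from $0$. So the right side of (5) converges in $L^2$, and since $v_n$ has zero mean, $v_n$ converges in $H^1$. As $w_n\to0$ in $H^1$, $u_n=v_n+w_n$ converges. $\square$

**Lemma 2.** If $\rho_1,\rho_2<8\pi$, then $J_\rho$ is bounded below and coercive on $\overline H$.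

*Proof.* Applying (3) to $u$ and to $-u$ separately and adding only works for $\rho_1+\rho_2<8\pi$. Instead split $u=u^+-u^-$ into positive and negative parts. Since $e^{u}\le e^{u^+}$ and $e^{-u}\le e^{u^-}$, (3) applied to $u^+$ and to $u^-$ gives
$$
\log\int e^u+\log\int e^{-u}\le\frac1{16\pi}\big(\|\nabla u^+\|_2^2+\|\nabla u^-\|_2^2\big)+\int|u|+2C_\Sigma=\frac1{16\pi}\|\nabla u\|_2^2+\int|u|+2C_\Sigma .
$$
By Poincaré, $\int|u|\le C\|\nabla u\|_2\le\varepsilon\|\nabla u\|_2^2+C_\varepsilon$. The numbers $X_\pm=\log\int he^{\pm u}-\log\min h$ are $\ge0$ by (4), so $\rho_1X_++\rho_2X_-\le\max\{\rho_1,\rho_2\}(X_++X_-)$ and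
$$
J_\rho(u)\ge\Big(\frac12-\max\{\rho_1,\rho_2\}\big(\tfrac1{16\pi}+\varepsilon\big)\Big)\|\nabla u\|_2^2-C_\varepsilon' .
$$
For small $\varepsilon$ the coefficient is positive. $\square$

So for $\rho_1,\rho_2<8\pi$ the PS condition holds: if $J_\rho(u_n)$ is bounded above, Lemma 2 bounds $u_n$ in $H^1$, and Lemma 1 gives a convergent subsequence.

**What changes beyond $8\pi$.** Lemma 1 survives, but Lemma 2 does not. Let $x$ be an isothermal coordinate on a chart containing $\bar B_{1/2}$, so that $g=e^{2\phi}|dx|^2$, $dV_g=e^{2\phi}dx$, $\Delta_g=e^{-2\phi}\Delta$, and $\int|\nabla_gf|^2dV_g=\int|\nabla f|^2dx$. Let $\chi$ be a cutoff with $\chi=1$ on $B_{1/4}$ and support in $B_{1/2}$, and let $u_\tau=-2\chi\log(\tau+|x|^2)$, $\tau\to0$. On $B_{1/4}$,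
$$
\frac12\int_{B_{1/4}}|\nabla u_\tau|^2=\frac12\cdot2\pi\int_0^{1/4}\frac{16r^3\,dr}{(\tau+r^2)^2}=8\pi\int_0^{1/16}\frac{s\,ds}{(\tau+s)^2}=8\pi\log\frac1\tau+O(1),
$$
and the rest of the Dirichlet integral is $O(1)$. Moreover $\int he^{u_\tau}$ is comparable to $\int_{B_{1/4}}(\tau+|x|^2)^{-2}dx=\frac\pi\tau+O(1)$, while $\int u_\tau$ and $\log\int he^{-u_\tau}$ are $O(1)$. Hence $J_\rho(u_\tau)=(8\pi-\rho_1)\log\frac1\tau+O(1)$. If $\rho_1>8\pi$ this tends to $-\infty$, and $-u_\tau$ does the same if $\rho_2>8\pi$. So once $\max\{\rho_1,\rho_2\}>8\pi$ a bound on the energy alone bounds nothing, and boundedness of a PS sequence must be extracted from $J'(u_n)\to0$.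

## 2. Compactness off the lines $8\pi\mathbb N$, and the two integrals that decide it

Throughout $\mathbb N=\{0,1,2,\dots\}$ and
$$
\Lambda=(8\pi\mathbb N\times\mathbb R)\cup(\mathbb R\times8\pi\mathbb N).
$$
For instance $(12\pi,20\pi)\notin\Lambda$ and $(8\pi,5)\in\Lambda$. The question comes from Aleks Jevnikar, "A note on a multiplicity result for the mean field equation on compact surfaces", arXiv:1411.2899 (2014): is it true that for every $(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$ with $\max\{\rho_1,\rho_2\}>8\pi$ the functional $J_\rho$ satisfies the PS condition on $\overline H$? The answer is yes, and only an upper bound on the energy is needed.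

**Theorem A.** Let $(\rho_{1,n},\rho_{2,n})\to(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$ and $u_n\in\overline H$ with $J_{\rho_n}'(u_n)\to0$ in $\overline H^*$ and $\sup_nJ_{\rho_n}(u_n)<\infty$. Then $(u_n)$ has a subsequence converging strongly in $\overline H$. In particular (take $\rho_n\equiv\rho$) $J_\rho$ satisfies the PS condition for every $(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$, and the statement in the question is true.

Two complements say what happens without the energy bound and on part of $\Lambda$.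

**Theorem B.** Let $(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$.

1. If $(u_n)\subset\overline H$, $J_\rho'(u_n)\to0$ and no subsequence of $(u_n)$ converges, then $J_\rho(u_n)\to+\infty$. Along a subsequence there are a finite set $S\ne\emptyset$ and integers $m_q\ge1$ such that the weak limits of both $\rho_1he^{u_n}/\int he^{u_n}$ and $\rho_2he^{-u_n}/\int he^{-u_n}$ have exactly the singular part $\sum_{q\in S}8\pi m_q\delta_q$. With $m=\sum m_q$ one has $8\pi m<\min\{\rho_1,\rho_2\}$, and (1) with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$ has a solution.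
2. Conversely, if for some integer $m\ge1$ with $8\pi m<\min\{\rho_1,\rho_2\}$ equation (1) with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$ has a solution, then there is a sequence with $J_\rho'(u_n)\to0$ and no convergent subsequence.

So off $\Lambda$ no energy bound is needed if $\min\{\rho_1,\rho_2\}<8\pi$, since then no $m\ge1$ is possible. The energy bound cannot be dropped if $8\pi<\rho_1,\rho_2<16\pi$: take $m=1$; then $J$ with the reduced parameters in $(0,8\pi)$ is coercive by Lemma 2 and has a minimizer, because $u\mapsto\log\int he^{\pm u}$ is weakly continuous on $\overline H$. Nor can it be dropped if $h$ is constant and $\rho_1,\rho_2>8\pi$ (off $\Lambda$): take $m=1$ and the solution $u=0$.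

**Theorem C.** If $\rho_1=8\pi k$, $k\ge1$, and $0<\rho_2<8\pi$ (or with the roles exchanged), the PS condition fails at a bounded energy level.

Nothing is claimed here about the rest of $\Lambda$.

**Two integrals.** On $\overline H$,
$$
J_{\rho}(u)=\tfrac12\|\nabla u\|_2^2-\rho_1\log\int he^{u}-\rho_2\log\int he^{-u}. \tag{6}
$$
So if $\int he^{u_n}$ and $\int he^{-u_n}$ are bounded, an upper energy bound bounds $\|\nabla u_n\|_2$, and Lemma 1 finishes. Suppose instead $\int he^{u_n}\to\infty$. The denominator of $\nu_n^+$ blows up, so $\nu_n^+$ should tend to zero wherever $u_n$ is under control. The total mass $\rho_{1,n}$ of $\nu_n^+$ must then end up in finitely many point masses. If each of them lies in $8\pi\mathbb N$, then $\rho_1\in8\pi\mathbb N$, which is excluded. So we need quantization of point masses for PS sequences.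

**Why the statement for exact solutions does not apply.** For exact solutions two facts are known. The first is local quantization: at a blow-up point $p$ of a sequence of solutions, the limits
$$
\lim_{r\to0}\lim_{n\to\infty} \rho_{1,n}\frac{\int_{B_r(p)}h e^{u_n}}{\int h e^{u_n}},\qquad \lim_{r\to0}\lim_{n\to\infty} \rho_{2,n}\frac{\int_{B_r(p)}h e^{-u_n}}{\int h e^{-u_n}}
$$
lie in $8\pi\mathbb N$; one of them may vanish, but not both. The second combines this with further analysis: zero-mean solutions are compact, uniformly for $(\rho_1,\rho_2)$ in compact subsets of $(0,\infty)^2\setminus\Lambda$. One would like to say that a PS sequence is almost a sequence of solutions. By (5), $v_n$ solves the equation exactly, but with the weights $he^{w_n}$ and $he^{-w_n}$ in place of $h$. Here $w_n\to0$ in $H^1$, and this gives no pointwise bound. Near a point take $w_n=\varepsilon_n\log\log\frac e{|x|}$ with $\varepsilon_n\to0$. With $t=1-\log r$,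
$$
\int_{B_{1/2}}|\nabla w_n|^2=2\pi\varepsilon_n^2\int_0^{1/2}\frac{dr}{r(1-\log r)^2}=2\pi\varepsilon_n^2\int_{1+\log2}^\infty\frac{dt}{t^2}=\frac{2\pi\varepsilon_n^2}{1+\log2}\to0,
$$
while $\sup w_n=\infty$ for every $n$. So a perturbation that is small in our sense can destroy the maxima of $u_n$: there may be no maximum point to zoom in on. An identity of Pohozaev type would require differentiating the weight, and would produce $\int(x\cdot\nabla w_n)V_n$ with $\nabla w_n$ small only in $L^2$ and the density $V_n$ bounded only in $L^1$.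

We therefore use only quantities that an $H^1$-small perturbation cannot spoil: masses of balls, and means over balls and circles. Three bounds are invariant under zooming: the mass $\int V_n$, the norm $\|\nabla w_n\|_2$, and a bound $\int_{B_r}|\nabla v_n|\le Cr$.

## 3. Sequences closed under zooming, and the threshold $4\pi$

**The gradient bound.** Let $G$ be the Green function, $-\Delta G(\cdot,y)=\delta_y-1$ with zero mean; it satisfies $|\nabla_xG(x,y)|\le C/d(x,y)$. From (5), $v_n(x)=\int G(x,y)\,(\nu_n^+-\nu_n^-)(dy)$, so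
$$
\int_{B_r(x)}|\nabla v_n|\le(\rho_{1,n}+\rho_{2,n})\,\sup_y\int_{B_r(x)}\frac{C\,dV_g(z)}{d(z,y)}\le Cr. \tag{7}
$$
Indeed, if $d(x,y)\ge2r$ the integrand is at most $C/r$ on a set of area $\le Cr^2$; otherwise $B_r(x)\subset B_{3r}(y)$ and one integrates $C/d$ in polar coordinates. In particular $v_n$ is bounded in $W^{1,1}(\Sigma)$.

**Passing to charts.** Cover $\Sigma$ by finitely many isothermal charts over balls $D\subset\mathbb R^2$, each compactly contained in a larger isothermal chart, $g=e^{2\phi}|dx|^2$. Choose $\xi$ smooth with $\Delta\xi=e^{2\phi}$, and replace $v_n$ by $v_n-(\rho_{1,n}-\rho_{2,n})\xi$, with the same name. Then $\nu_n^\pm=V_n^\pm dx$, $-\Delta v_n=V_n^+-V_n^-$ and $V_n^\pm=e^{\pm(v_n+w_n)+k_n^\pm}$ with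
$$
k_n^\pm=\pm(\rho_{1,n}-\rho_{2,n})\xi+2\phi+\log h+\log\rho_{i,n}-\log\int he^{\pm u_n}, \tag{8}
$$
$i=1$ for $+$ and $i=2$ for $-$. By (4), $k_n^++k_n^-$ is bounded above.

**Definition (admissible sequence).** Let $D_n=D$ be a fixed ball, or $D_n=B_{R_n}(0)$ with $R_n\to\infty$, in which case $D=\mathbb R^2$. A sequence $(v_n,w_n,k_n^\pm)$ on $D_n$ is admissible if for some constant $M$:

* (a1) $v_n\in W^{2,2}_{loc}$, $w_n\in H^1_{loc}$, $-\Delta v_n=V_n^+-V_n^-$, where $V_n^\pm=e^{\pm(v_n+w_n)+k_n^\pm}$;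
* (a2) $\int_{D_n}(V_n^++V_n^-)\le M$;
* (a3) $\|\nabla w_n\|_{L^2(D_n)}\to0$;
* (a4) $k_n^\pm$ is Lipschitz with constant $\le M$;
* (a5) $k_n^++k_n^-\le M$;
* (a6) $\int_{B_r(x)}|\nabla v_n|\le Mr$ for all $B_r(x)\subset D_n$.

By the above, a sequence with $J'_{\rho_n}(u_n)\to0$ gives an admissible sequence in each chart: (a3) is the conformal invariance of the Dirichlet integral, and (a6) is (7) plus the smooth term with $\xi$. The simplest example is $h\equiv1$, $u_n=0$, where $v_n=w_n=0$ before the change by $\xi$ and $V_n^+=\rho_1e^{2\phi}$, $V_n^-=\rho_2e^{2\phi}$: both masses are spread out.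

*Zooming.* If $r_n\le1$, put $\tilde v_n(y)=v_n(x_n+r_ny)$, $\tilde w_n(y)=w_n(x_n+r_ny)$, $\tilde k_n^\pm(y)=k_n^\pm(x_n+r_ny)+2\log r_n$. Then $\tilde V_n^\pm(y)=r_n^2V_n^\pm(x_n+r_ny)$, and (a1)–(a6) hold with the same $M$. More precisely,
$$
\mathrm{Lip}(\tilde k_n^\pm)\le Mr_n,\qquad \tilde k_n^++\tilde k_n^-\le M+4\log r_n . \tag{9}
$$
In the example above $\tilde V_n^\pm=O(r_n^2)$, so nothing is left after zooming. Restricting to a smaller ball, translating, adding a constant to $v_n$ while subtracting it from $w_n$, and the exchange $(v,w,k^+,k^-)\mapsto(-v,-w,k^-,k^+)$ also preserve admissibility.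

We use Trudinger's inequality: $\int_{B_2}e^{Q|w-\bar w|}\le C_Q$ if $\|\nabla w\|_{L^2(B_2)}\le1$, with $\bar w$ the mean over $B_2$.

**Lemma 3 (logarithmic potentials).** Let $B\subset\mathbb R^2$ be a ball of radius $\le1$, $0\le f\in L^1(B)$, $N(x)=\frac1{2\pi}\int_B\log\frac2{|x-y|}f(y)\,dy$. Then $N\ge0$ on $B$ and $e^N\in L^Q(B)$ for all $Q<\infty$.

*Proof.* Since $|x-y|\le2$, $N\ge0$. Write $f=f_1+f_2$ with $f_2=\min\{f,T\}$ bounded, and $T$ so large that $\mu:=\|f_1\|_1<2\pi/Q$. The potential of $f_2$ is bounded. If $\mu>0$, Jensen's inequality for the probability measure $f_1dy/\mu$ gives for the potential $N_1$ of $f_1$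
$$
\int_Be^{QN_1}\,dx\le\int_B\int_B\Big(\frac2{|x-y|}\Big)^{Q\mu/2\pi}dx\,\frac{f_1(y)}\mu\,dy<\infty,
$$
because the exponent is $<1$. $\square$

**Lemma 4 (local estimates).** Let $(v,w,k^\pm)$ satisfy (a1), (a2), (a4), (a6) on $B_2$ and $\|\nabla w\|_{L^2(B_2)}\le1$. Set $A^\pm=e^{\pm(\bar v+\bar w)+k^\pm(0)}$, with means over $B_2$. Then

1. $\int_{B_2}V^\pm\ge cA^\pm$, so $A^\pm\le C$;
2. if $\int_{B_2}V^+$ and $\int_{B_2}V^-$ are $\le4\pi-\gamma$ with $0<\gamma<4\pi$, then $\|V^\pm\|_{L^p(B_1)}\le CA^\pm$ for some $p=p(\gamma)>1$ and $C=C(M,\gamma)$.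

*Proof.* For (1) write $V^\pm=A^\pm\exp\big(\pm(v-\bar v)\pm(w-\bar w)+k^\pm-k^\pm(0)\big)$. The first two terms have zero mean and the last difference is $\ge-2M$. Jensen gives $\frac1{|B_2|}\int_{B_2}V^\pm\ge e^{-2M}A^\pm$.

For (2) let $N^\pm(x)=\frac1{2\pi}\int_{B_2}\log\frac4{|x-y|}V^\pm(y)\,dy$. On $B_2$ we have $N^\pm\ge0$ and $-\Delta N^\pm=V^\pm$, so $H=v-N^++N^-$ is harmonic. First we show that $H$ is nearly constant. Since $\int_{B_2}\frac{dx}{|x-y|}\le4\pi$, we get $\int_{B_2}|\nabla N^\pm|\le2M$, and (a6) gives $\int_{B_2}|\nabla H|\le2M+4M=6M$. The mean value property on balls $B_1(x)$, $x\in B_1$, gives $|\nabla H|\le C$ on $B_1$. Moreover $\int_{B_2}\log\frac4{|x-y|}dx\le\int_{B_4(y)}\log\frac4{|x-y|}dx=8\pi$, so $0\le\overline{N^\pm}\le C$. As $\bar v=\overline{N^+}-\overline{N^-}+H(0)$, it follows that $|H-\bar v|\le C$ on $B_1$.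

Now $v-\bar v\le N^++C$ and $-(v-\bar v)\le N^-+C$ on $B_1$, hence
$$
V^\pm\le CA^\pm e^{N^\pm}e^{|w-\bar w|}\quad\text{on }B_1 .
$$
Let $\mu=\int_{B_2}V^\pm\le4\pi-\gamma$ and $q=\frac{4\pi}{4\pi-\gamma/2}>1$. By Jensen,
$$
\int_{B_2}e^{qN^\pm}\,dx\le\int_{B_2}\int_{B_2}\Big(\frac4{|x-y|}\Big)^{q\mu/2\pi}dx\,\frac{V^\pm(y)}\mu\,dy\le C,
$$
because $\frac{q\mu}{2\pi}\le2\,\frac{4\pi-\gamma}{4\pi-\gamma/2}<2$. Pick $1<p<q$; Hölder's inequality with $e^{N^\pm}\in L^q$ and Trudinger's inequality for $e^{|w-\bar w|}$ give the claim. $\square$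

*Scaled form.* For $B_{2r}(x)\subset D_n$, $r\le1$, $n$ large, and $A^\pm=r^2e^{\pm(\bar v_n+\bar w_n)+k_n^\pm(x)}$ with means over $B_{2r}(x)$, zooming gives $\int_{B_{2r}(x)}V_n^\pm\ge cA^\pm$. If both masses on $B_{2r}(x)$ are $\le4\pi-\gamma$, then
$$
\int_{B_r(x)}V_n^\pm\le CA^\pm,\qquad r^{2-2/p}\|V_n^\pm\|_{L^p(B_r(x))}\le CA^\pm . \tag{10}
$$

**Lemma 5 (atoms and densities).** Let an admissible sequence satisfy $V_n^\pm dx\rightharpoonup\nu^\pm$ weakly* in $D$ (true after a subsequence). Let $S=\{q\in D:\nu^+(\{q\})\ge4\pi\text{ or }\nu^-(\{q\})\ge4\pi\}$, which is finite. Then $\nu^\pm=r^\pm dx+\sum_{q\in S}\sigma_q^\pm\delta_q$ with $r^\pm\in L^1(D)$, and for each compact $K\subset D\setminus S$ there is $p>1$ such that $V_n^\pm$ is bounded in $L^p(K)$ for $n$ large.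

*Proof.* Recall that weak* convergence gives $\limsup\nu_n(K)\le\nu(K)$ for compact $K$ and $\liminf\nu_n(U)\ge\nu(U)$ for open $U$. If $x\notin S$, some small $r$ has $\nu^\pm(\bar B_{2r}(x))<4\pi$, so (10) applies on $B_{2r}(x)$ with a fixed $\gamma$ for $n$ large, and $A_n^\pm\le C$ by part (1). So $V_n^\pm$ is bounded in $L^p(B_r(x))$. Cover $K$ by finitely many such balls. Hence $\nu^\pm$ has an $L^p_{loc}$ density off $S$, which is integrable by (a2). $\square$

The threshold $4\pi$ is what the estimate gives; we must now show that point masses are in fact multiples of $8\pi$.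

## 4. Entire solutions with even singularities have mass in $8\pi\mathbb N$

Zooming in on a point mass will lead to an equation on the plane whose singularities come from smaller point masses. The next lemma computes its mass. As a first example, $e^z=\frac{72|\zeta|^4}{(1+|\zeta|^6)^2}$ has a zero of order $4$, and $\int e^z=144\pi\int_0^\infty\frac{r^5dr}{(1+r^6)^2}=24\pi$. By contrast $e^z=\frac{18|\zeta|}{(1+|\zeta|^3)^2}$, which also solves $-\Delta z=e^z$ off $0$, has a zero of order $1$ and $\int e^z=36\pi\int_0^\infty\frac{r^2dr}{(1+r^3)^2}=12\pi\notin8\pi\mathbb N$. So the parity of the exponents matters.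

**Lemma 6.** Let $S'\subset\mathbb C$ be finite, $\beta_q\in\{2,4,6,\dots\}$ for $q\in S'$, $y\in C^\infty(\mathbb R^2)$, $z=y+\sum_{q\in S'}\beta_q\log|\cdot-q|$, $-\Delta y=e^z$ and $\int e^z<\infty$. Then $\int_{\mathbb R^2}e^z\in8\pi\mathbb N$.

*Proof.* **Step 1.** This step represents $e^z$ by a multivalued meromorphic function. Off $S'$ we have $-\Delta z=e^z$, so the metric $e^z|d\zeta|^2$ has curvature $-\frac12e^{-z}\Delta z=\frac12$. The metric $\frac{8|dw|^2}{(1+|w|^2)^2}$ on $\hat{\mathbb C}$ also has curvature $\frac12$, and total area $8\pi$. Surfaces of the same constant curvature are locally isometric (Liouville's theorem in this setting). An orientation-preserving local isometry is conformal, hence a meromorphic function $F$, locally injective, with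
$$
e^z=\frac{8|F'|^2}{(1+|F|^2)^2}. \tag{11}
$$
Two such local maps differ by an orientation-preserving isometry of the sphere, an element of $PSU(2)$. So $F$ continues to the universal cover of $\mathbb C\setminus S'$, and $F\circ\gamma=M_\gamma\circ F$ with $M_\gamma\in PSU(2)$ for each deck transformation $\gamma$.

**Step 2.** This step finds a single-valued quantity attached to $F$. Let $T=z_{\zeta\zeta}-\frac12z_\zeta^2$. From (11),
$$
z_\zeta=\frac{F''}{F'}-\frac{2F'\bar F}{1+|F|^2},\qquad z_{\zeta\zeta}=\Big(\frac{F''}{F'}\Big)'-\frac{2F''\bar F}{1+|F|^2}+\frac{2F'^2\bar F^2}{(1+|F|^2)^2},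
$$
and the last two terms cancel against those of $\frac12z_\zeta^2$. So $T=(F''/F')'-\frac12(F''/F')^2$ is the Schwarzian derivative of $F$ (at a pole use $1/F$, which has the same Schwarzian). It is holomorphic on $\mathbb C\setminus S'$: since $z_{\zeta\bar\zeta}=\frac14\Delta z=-\frac14e^z$, we get $T_{\bar\zeta}=-\frac14e^zz_\zeta+\frac14z_\zeta e^z=0$. Recall that the ratio of two independent solutions of $\psi''+\frac12T\psi=0$ has Schwarzian $T$, and that functions with the same Schwarzian differ by a Möbius map.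

**Step 3.** This step shows that $F$ has no monodromy around $q\in S'$. Put $q=0$, $\beta=\beta_q$. Near $0$, $z_\zeta=\frac\beta{2\zeta}+(\text{smooth})$, so
$$
T=-\Big(\frac\beta2+\frac{\beta^2}8\Big)\zeta^{-2}+O(|\zeta|^{-1}).
$$
Thus $T$ has at most a double pole, and $\psi''+\frac12T\psi=0$ is Fuchsian at $0$. Its indicial equation $s(s-1)=\frac\beta4+\frac{\beta^2}{16}$ has the roots $\frac{1\pm a}2$ with $a=1+\frac\beta2$, since $\frac{a^2-1}4=\frac\beta4+\frac{\beta^2}{16}$. Because $\beta$ is even, $a$ is a positive integer. The Frobenius method gives solutions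
$$
\psi_1=\zeta^{(1+a)/2}h_1,\qquad\psi_2=\zeta^{(1-a)/2}h_2+c\,\psi_1\log\zeta,
$$
with $h_i$ holomorphic and $h_i(0)\neq0$. So $\Phi=\psi_2/\psi_1=\zeta^{-a}h_2/h_1+c\log\zeta$ has Schwarzian $T$, and $F=A\circ\Phi$ with $A$ Möbius. Because $a$ is an integer, continuation around $0$ sends $\Phi$ to $\Phi+2\pi ic$. So the monodromy of $F$ around $q$ is conjugate to the translation by $2\pi ic$. If $c\ne0$ this has exactly one fixed point on $\hat{\mathbb C}$. But it also lies in $PSU(2)$, and a nontrivial element of $PSU(2)$ has two fixed points, because a unitary matrix is diagonalizable. Hence $c=0$: there is no monodromy around $q$, and $F=A\circ(\zeta^{-a}h_2/h_1)$ is meromorphic at $q$.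

**Step 4.** This step counts the area. Conjugates of simple loops around the points of $S'$ generate $\pi_1(\mathbb C\setminus S')$, so $F$ descends to a nonconstant meromorphic function $f$ on $\mathbb C$ satisfying (11) off $S'$. By the area formula,
$$
\int e^z=\int_{\hat{\mathbb C}}\#f^{-1}(w)\,\frac{8\,dA(w)}{(1+|w|^2)^2}.
$$
If $f$ had an essential singularity at $\infty$, or if poles accumulated there, Picard's theorem would give that all but at most two values of $\hat{\mathbb C}$ are attained infinitely often, and the integral would be infinite. So $f$ is rational, almost every value is attained $\deg f$ times in $\mathbb C$, and $\int e^z=8\pi\deg f$. $\square$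

**Lemma 7 (mass of a limit in the plane).** Consider an admissible sequence with $D=\mathbb R^2$, $\mathrm{Lip}(k_n^\pm)\to0$ and $\sup(k_n^++k_n^-)\to-\infty$, converging as in Lemma 5. If $\sigma_p^\pm\in8\pi\mathbb N$ for all $p\in S$, then $\nu^\pm(\mathbb R^2)\in8\pi\mathbb N$.

*Proof.* If $r^+=r^-=0$ this is clear. By the exchange symmetry assume $r^+\not\equiv0$.

**Step 1.** This step shows that only one sign has a density. Move a constant between $w_n$ and $v_n$ so that $w_n$ has mean $0$ over $B_1$. Then $w_n\to0$ in $H^1_{loc}(\mathbb R^2)$, and from $|e^{\pm w}-1|\le|w|e^{|w|}$, Hölder and Trudinger, $e^{\pm w_n}\to1$ in $L^Q_{loc}$ for all $Q<\infty$. Let $b_n$ be the mean of $v_n$ over $B_1$ and $\kappa_n^\pm=\pm b_n+k_n^\pm(0)$. By (a6) and Poincaré, $v_n-b_n$ is bounded in $W^{1,1}(B_R)$ for each $R$.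

On a fixed ball $B_{2r}(x)$, $r\le1$, the mean of $v_n$ differs from $b_n$ by $O(1)$, the mean of $w_n$ tends to $0$, and $k_n^\pm(x)-k_n^\pm(0)\to0$. So the quantity $A_n^\pm$ of (10) for this ball is comparable to $e^{\kappa_n^\pm}$. Lemma 4(1) gives $\kappa_n^\pm\le C$. Covering a compact $K\subset\mathbb R^2\setminus S$ by balls $B_r(x)$ with $\nu^\pm(\bar B_{2r}(x))<4\pi$, (10) gives $\|V_n^\pm\|_{L^p(K)}\le C_Ke^{\kappa_n^\pm}$ for some $p>1$. If $\kappa_n^+\to-\infty$ along a subsequence, then $r^+=0$, a contradiction; so $\kappa_n^+\ge-C$. Therefore $\kappa_n^-=(k_n^++k_n^-)(0)-\kappa_n^+\to-\infty$ and $r^-=0$.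

**Step 2.** This step passes to the limit equation. Let $z_n=v_n+k_n^+(0)=(v_n-b_n)+\kappa_n^+$. It is bounded in $W^{1,1}(B_R)$ for every $R$. Since $-\Delta z_n=V_n^+-V_n^-$, interior elliptic estimates bound it in $W^{2,p}$ on compact subsets of $\mathbb R^2\setminus S$, with $p>1$ depending on the subset. After a subsequence $z_n\to z$ in $L^1_{loc}(\mathbb R^2)$ and locally uniformly off $S$. As $V_n^+=e^{z_n+w_n+k_n^+-k_n^+(0)}$, we get $V_n^+\to e^z$ in $L^1_{loc}(\mathbb R^2\setminus S)$. So $r^+=e^z\in L^1(\mathbb R^2)$ and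
$$
-\Delta z=e^z+2\pi\sum_{p\in S}s_p\delta_p\quad\text{in }\mathcal D'(\mathbb R^2),\qquad s_p=\frac{\sigma_p^+-\sigma_p^-}{2\pi}\in4\mathbb Z .
$$

**Step 3.** This step brings $z$ to the form required by Lemma 6. On a small ball around $p$, $z=-s_p\log|x-p|+N+(\text{harmonic})$ with $N\ge0$ the potential of $e^z$ as in Lemma 3. If $s_p\ge4$, then $e^z\ge c|x-p|^{-4}$ near $p$, which is not integrable. So $\beta_p:=-s_p\in4\mathbb N$. Let $y=z-\sum\beta_p\log|\cdot-p|$; then
$$
-\Delta y=e^z=\Big(\prod|x-p|^{\beta_p}\Big)e^y .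
$$
On small balls $y$ is the sum of a harmonic function and a potential as in Lemma 3, so $e^y\in L^Q_{loc}$ for all $Q<\infty$ and $y\in W^{2,Q}_{loc}\subset C^{1,\alpha}_{loc}$. Since $\beta_p$ is even, $\prod|x-p|^{\beta_p}$ is a polynomial, and Schauder estimates give inductively $y\in C^\infty$. Lemma 6 with $S'=\{p:\beta_p>0\}$ yields $\int e^z\in8\pi\mathbb N$. Hence $\nu^+(\mathbb R^2)=\int e^z+\sum\sigma_p^+$ and $\nu^-(\mathbb R^2)=\sum\sigma_p^-$ lie in $8\pi\mathbb N$. $\square$

## 5. Quantization by induction on the mass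

Here is the mechanism, tried on one bubble. For $V=\frac{8\varepsilon^2}{(\varepsilon^2+|x|^2)^2}$ one has $\int_{B_r}V=8\pi\frac{r^2}{\varepsilon^2+r^2}$. The ball that carries all but $\pi$ of the mass $8\pi$ has $r^2=7\varepsilon^2$, and zooming by this $r$ gives $\frac{56}{(1+7|y|^2)^2}$, whose mass is again $8\pi$. So we may locate the concentration by masses of balls, without maxima, and stop at mass $\sigma-\pi$.

Two questions remain: what is the mass of the zoomed limit, and is mass lost between the zoomed scale and scale one? For the first, all point masses of the zoomed limit are at most $\sigma-\pi$, so induction applies to them, and then Lemma 7. For the second, let $\alpha(r)$ be the mean of $v$ over $\partial B_r$ and $s(r)=\frac1{2\pi}\int_{B_r}(V^+-V^-)$. Then $r\alpha'=-s$, so $r^2e^{\pm\alpha}$, which measures the mass at distance $r$, has logarithmic slope $2\mp s$. Outside the bubble above, $s\approx4$: the slopes are $-2$ and $6$, so $r^2e^{\alpha}$ decays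 outward and $r^2e^{-\alpha}$ decays inward. The danger is slope $0$, that is $s=\pm2$. If the inner mass is already quantized then $s\approx s_\infty\in4\mathbb Z$ and $|2\mp s_\infty|\ge2$. Only about $\pi$ of mass is left in between, too little to move the slope to $0$. The perturbation $w_n$ changes circle means only by the square root of the logarithm of the ratio of radii, which a slope bounded away from $0$ absorbs.

**Proposition 8.** In the situation of Lemma 5, $\sigma_q^\pm\in8\pi\mathbb N$ for all $q\in S$.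

*Proof.* Put $\sigma_q=\sigma_q^++\sigma_q^-$, $V_n=V_n^++V_n^-$, $\nu=\nu^++\nu^-$. We prove by induction on $j\ge3$ the following claim.

Claim($j$): for every admissible sequence as in Lemma 5 and every $q\in S$ with $\sigma_q\le j\pi$, we have $\sigma_q^\pm\in8\pi\mathbb N$.

Claim(3) is vacuous, as $\sigma_q\ge4\pi$ for $q\in S$. Assume Claim($j$), and let $q\in S$ with $\sigma:=\sigma_q\le(j+1)\pi$. Translate so that $q=0$, write $\sigma^\pm=\sigma_0^\pm$, and fix $d\le\frac12$ with $\bar B_{2d}\subset D$ and $S\cap\bar B_{2d}=\{0\}$.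

**Step 1: zooming at the scale that captures $\sigma-\pi$.** The aim is a zoomed sequence whose point masses are covered by Claim($j$). Let
$$
Q_n(r)=\max_{x\in\bar B_d}\int_{B_r(x)}V_n\qquad(0<r\le d).
$$
Since $(x,r)\mapsto\int_{B_r(x)}V_n$ is continuous, $Q_n$ is well defined, continuous, nondecreasing, and tends to $0$ as $r\to0$. For fixed $r\in(0,d]$, $\liminf_nQ_n(r)\ge\nu(B_r(0))\ge\sigma>\sigma-\pi>0$. So for large $n$ there is a smallest $r_n$ with $Q_n(r_n)=\sigma-\pi$, and $r_n\to0$. Let $x_n\in\bar B_d$ attain this maximum. Then $x_n\to0$: otherwise $x_n\to x\neq0$ along a subsequence, and $\sigma-\pi\le\nu(\bar B_t(x))$ for all small $t>0$. But $\nu(\bar B_t(x))\to0$ as $t\to0$, because $x\in\bar B_d\setminus S$ and $\nu$ has a density off $S$. This is a contradiction.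

Zoom about $x_n$ by $r_n$ on $B_{d/r_n}$. This is an admissible sequence with $D=\mathbb R^2$; tildes denote its objects. Pass to a subsequence with limits $\tilde\nu^\pm=\tilde r^\pm dy+\sum_{p\in\tilde S}\tilde\sigma_p^\pm\delta_p$. For $p\in\mathbb R^2$ the point $x_n+r_np$ lies in $\bar B_d$ for $n$ large, so
$$
\tilde\nu(\{p\})\le\liminf_n\int_{B_{1/2}(p)}\tilde V_n\le\limsup_nQ_n(r_n/2)\le\sigma-\pi\le j\pi .
$$
By Claim($j$), $\tilde\sigma_p^\pm\in8\pi\mathbb N$ for all $p\in\tilde S$.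

**Step 2: the mass of the zoomed limit.** The aim is $\tilde\nu^\pm(\mathbb R^2)\in8\pi\mathbb N$. By (9), $\mathrm{Lip}(\tilde k_n^\pm)\to0$ and $\sup(\tilde k_n^++\tilde k_n^-)\to-\infty$. So Lemma 7 applies and gives exactly this. In particular
$$
s_\infty:=\frac1{2\pi}(\tilde\nu^+-\tilde\nu^-)(\mathbb R^2)\in4\mathbb Z .
$$

**Step 3: the slope in the neck stays away from zero.** From here on balls are centered at $x_n$ unless indicated. The aim is to control, between the scales $r_n$ and $1$, the quantity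
$$
a_n^\pm(r)=r^2e^{\pm(\alpha_n+\omega_n)(r)+k_n^\pm(x_n)},
$$
where $\alpha_n(r),\omega_n(r)$ are the means of $v_n,w_n$ over $\partial B_r$.

Choose $\delta_0\le d$ with $\nu(\bar B_{2\delta_0}(0))<\sigma+\frac\pi4$. For $n$ large $B_{\delta_0}\subset\bar B_{2\delta_0}(0)$, and $\int_{B_{r_n}}V_n=\sigma-\pi$, so
$$
\int_{B_{\delta_0}\setminus B_{r_n}}V_n\le\sigma+\tfrac\pi4-(\sigma-\pi)=\tfrac{5\pi}4. \tag{12}
$$
Choose $R_0\ge2$ with $\tilde\nu(\mathbb R^2\setminus B_{R_0}(0))<\frac\pi8$. Points of $\tilde S$ carry mass $\ge4\pi$, so $\tilde S\subset B_{R_0}(0)$. Hence for $R\ge R_0$ the circle $\partial B_R(0)$ is not charged by $\tilde\nu$, and $\int_{B_{Rr_n}}V_n^\pm\to\tilde\nu^\pm(B_R(0))$. So for $R\ge R_0$ and $n\ge n(R)$, $\big|\int_{B_{Rr_n}}(V_n^+-V_n^-)-2\pi s_\infty\big|\le\frac\pi4$. With $s_n(r)=\frac1{2\pi}\int_{B_r}(V_n^+-V_n^-)$ and (12),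
$$
|s_n(r)-s_\infty|\le\frac1{2\pi}\Big(\frac\pi4+\frac{5\pi}4\Big)=\frac34\qquad\text{for }Rr_n\le r\le\delta_0 . \tag{13}
$$
The divergence theorem gives $r\alpha_n'(r)=-s_n(r)$, so
$$
\frac{d}{d\log r}\log\big(r^2e^{\pm\alpha_n}\big)=2\mp s_n(r).
$$
Since $2\mp s_\infty\in2+4\mathbb Z$ has modulus $\ge2$, (13) shows that for each sign this derivative is either $\ge\frac54$ throughout $[Rr_n,\delta_0]$ or $\le-\frac54$ throughout. For $\omega_n$ we have $\omega_n'=\frac1{2\pi}\int_0^{2\pi}\partial_rw_n\,d\theta$, hence $\int r|\omega_n'|^2dr\le\frac1{2\pi}\|\nabla w_n\|_2^2$. By Cauchy–Schwarz and $\sqrt t\le1+\frac t4$, for $n$ large,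
$$
|\omega_n(r)-\omega_n(r')|\le\|\nabla w_n\|_2\,\big|\log\tfrac r{r'}\big|^{1/2}\le1+\tfrac14\big|\log\tfrac r{r'}\big| .
$$
The slope $\pm\frac54$ loses at most $\frac14$, and a constant $1$, to $\omega_n$. So for $R\ge R_0$, $\delta\le\delta_0/4$ and $n$ large, for each sign one of the following holds for all $r\in[Rr_n,\delta]$:
$$
a_n^\pm(r)\le e\,\frac r\delta\,a_n^\pm(\delta)\qquad\text{or}\qquad a_n^\pm(r)\le e\,\frac{Rr_n}r\,a_n^\pm(Rr_n). \tag{14}
$$

**Step 4: $a_n^\pm(r)$ measures the mass at distance $r$.** The aim is, for $2r_n\le r\le\delta_0/4$,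
$$
\int_{\{r\le|x-x_n|\le2r\}}V_n^\pm\le C\,a_n^\pm(r),\qquad a_n^\pm(r)\le C\int_{B_{2r}\setminus B_{r/2}}V_n^\pm, \tag{15}
$$
with $C$ independent of $n,r,R,\delta$. First compare means. Let $E$ be a ball $B_{r/4}(z)$ with $|z-x_n|\in[r,2r]$, or the annulus $B_{2r}\setminus B_{r/2}$; in both cases $E\subset B_{4r}$. Scale to $r=1$: the mean of $f$ over $E$ and its mean over $\partial B_1$ both differ from its mean over $B_4$ by at most $C\int_{B_4}|\nabla f|$. For $E$ this is the Poincaré inequality in $W^{1,1}(B_4)$, and for the circle the trace inequality $W^{1,1}(B_1)\to L^1(\partial B_1)$ is used as well. Scaling back,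
$$
\Big|\frac1{|E|}\int_Ef-\frac1{2\pi r}\int_{\partial B_r}f\Big|\le\frac Cr\int_{B_{4r}}|\nabla f| .
$$
The right side is $\le C$ for $f=v_n$ by (a6), and $\le C\|\nabla w_n\|_2\le C$ for $f=w_n$ by Cauchy–Schwarz. Also $|k_n^\pm(x)-k_n^\pm(x_n)|\le C$ on $B_{4r}$ by (a4).

For the first part of (15), cover the annulus by a fixed number of balls $B_{r/8}(z_i)$ with $|z_i-x_n|\in[r,2r]$. The doubled balls satisfy $B_{r/4}(z_i)\subset B_{4r}\setminus B_{r/2}\subset B_{\delta_0}\setminus B_{r_n}$, so their masses are $\le\frac{5\pi}4<4\pi$ by (12). Then (10) gives $\int_{B_{r/8}(z_i)}V_n^\pm\le CA_i^\pm$ with $A_i^\pm=(r/8)^2e^{\pm(\bar v_n+\bar w_n)+k_n^\pm(z_i)}$, means over $B_{r/4}(z_i)$, and $A_i^\pm\le Ca_n^\pm(r)$ by the comparison of means. For the second part, Jensen on $E=B_{2r}\setminus B_{r/2}$ gives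
$$
\int_EV_n^\pm\ge cr^2\exp\Big(\frac1{|E|}\int_E\big[\pm(v_n+w_n)+k_n^\pm\big]\Big)\ge c\,a_n^\pm(r).
$$

**Step 5: no mass in the neck.** The aim is
$$
\lim_{R\to\infty,\ \delta\to0}\ \limsup_{n\to\infty}\int_{B_\delta\setminus B_{Rr_n}}V_n^\pm=0. \tag{16}
$$
Let $R\ge R_0$, $\delta\le\delta_0/4$ and $n$ large. Sum the first part of (15) over $r=2^iRr_n\le\delta$. By (14) the sum of the $a_n^\pm(2^iRr_n)$ is a geometric series, bounded by $2e\,a_n^\pm(\delta)$ or by $2e\,a_n^\pm(Rr_n)$. The second part of (15), at $r=\delta$ and $r=Rr_n$, gives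
$$
\int_{B_\delta\setminus B_{Rr_n}}V_n^\pm\le C\Big(\int_{B_{2Rr_n}\setminus B_{Rr_n/2}}V_n^\pm+\int_{B_{2\delta}\setminus B_{\delta/2}}V_n^\pm\Big).
$$
The limsup in $n$ of the right side is at most
$$
C\big(\tilde\nu^\pm(\mathbb R^2\setminus B_{R/2}(0))+\nu^\pm(\bar B_{3\delta}(0)\setminus B_{\delta/3}(0))\big).
$$
The first term tends to $0$ as $R\to\infty$, since $\tilde\nu^\pm$ is finite. The second tends to $0$ as $\delta\to0$, since $\nu^\pm(\bar B_{3\delta}(0)\setminus\{0\})\to0$. This is (16).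

**Step 6: the point mass equals the mass of the zoomed limit.** The aim is to add the pieces. Since $x_n\to0$, the limsup and liminf in $n$ of $\int_{B_\delta}V_n^\pm$ lie between $\nu^\pm(B_{\delta/2}(0))$ and $\nu^\pm(\bar B_{2\delta}(0))$, so both tend to $\sigma^\pm$ as $\delta\to0$. For $R\ge R_0$, $\int_{B_{Rr_n}}V_n^\pm\to\tilde\nu^\pm(B_R(0))$, which tends to $\tilde\nu^\pm(\mathbb R^2)$ as $R\to\infty$. With (16), $\sigma^\pm=\tilde\nu^\pm(\mathbb R^2)$, which lies in $8\pi\mathbb N$ by Step 2. This is Claim($j+1$). $\square$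

## 6. Bounded exponential integrals: proof of Theorem A

**Lemma 9.** If $(\rho_{1,n},\rho_{2,n})\to(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$ and $J_{\rho_n}'(u_n)\to0$, then $\int he^{u_n}$ and $\int he^{-u_n}$ are bounded. Moreover, whenever $\nu_n^\pm\rightharpoonup\nu^\pm$ weakly on $\Sigma$, we have
$$
\nu^\pm=r^\pm dV_g+\sum_{q\in S}\sigma_q^\pm\delta_q,\qquad\sigma_q^\pm\in8\pi\mathbb N,\quad r^\pm\in L^1(\Sigma),\quad r^\pm\not\equiv0, \tag{17}
$$
where $S$ is the finite set of points at which $\nu^+$ or $\nu^-$ has an atom of mass $\ge4\pi$.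

*Proof.* Suppose $\nu_n^\pm\rightharpoonup\nu^\pm$. The set $S$ does not depend on charts, so Lemma 5 in the charts gives the decomposition, and Proposition 8 gives $\sigma_q^\pm\in8\pi\mathbb N$. Since $\Sigma$ is compact, $\nu^+(\Sigma)=\rho_1$ and $\nu^-(\Sigma)=\rho_2$. If $r^+=0$ then $\rho_1\in8\pi\mathbb N$; if $r^-=0$ then $\rho_2\in8\pi\mathbb N$. Both are excluded, so (17) holds.

Now suppose that one of the integrals is unbounded, say $\int he^{u_n}\to\infty$ along a subsequence. Pass to a further subsequence with $\nu_n^\pm\rightharpoonup\nu^\pm$. As $v_n$ is bounded in $W^{1,1}(\Sigma)$ and $w_n\to0$ in $H^1$, their means over a fixed ball in a chart are bounded, also after the change by $\xi$. By (8), $k_n^+$ contains the term $-\log\int he^{u_n}$ and is otherwise bounded. So the quantity $A_n^+$ in (10) is at most $C/\int he^{u_n}$ on a fixed small ball. On small balls away from $S$, (10) gives $\|V_n^+\|_{L^p}\le C/\int he^{u_n}\to0$. Hence $r^+=0$, a contradiction.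 The same argument applies to $\int he^{-u_n}$ and $r^-$. $\square$

*Proof of Theorem A.* By Lemma 9 and (6),
$$
J_{\rho_n}(u_n)\ge\tfrac12\|\nabla u_n\|_2^2-C. \tag{18}
$$
As $\sup_nJ_{\rho_n}(u_n)<\infty$, the sequence is bounded in $H^1$, and Lemma 1 gives a strongly convergent subsequence. With $\rho_n\equiv\rho$ this is the PS condition for every $(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$, so the statement in the question is true. $\square$

## 7. Pairs of opposite bubbles: proof of Theorem B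

### 7.1. Noncompact sequences leave a reduced equation

Let $J_\rho'(u_n)\to0$ with no convergent subsequence.

**Step 1.** This step finds the energy and a nonempty $S$. By Lemma 1 no subsequence is bounded in $H^1$, so $\|\nabla u_n\|_2\to\infty$, and $J_\rho(u_n)\to+\infty$ by (18). By Lemma 9 and (4), pass to a subsequence with $\int he^{\pm u_n}$ convergent in $(0,\infty)$ and limits as in (17). If $S=\emptyset$, Lemma 5 bounds $\Delta_gv_n$ in some $L^p(\Sigma)$, $p>1$, so $v_n$ is bounded in $W^{2,p}\subset H^1$ and $u_n$ in $H^1$, a contradiction. So $S\ne\emptyset$.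

**Step 2.** This step passes to the limit equation. $v_n$ is bounded in $W^{1,1}(\Sigma)$ and, by Lemma 5 and elliptic estimates, in $W^{2,p}$ on compact subsets of $\Sigma\setminus S$. After a subsequence $v_n\to u_0$ in $L^1(\Sigma)$ and locally uniformly on $\Sigma\setminus S$. As in Lemma 7, $e^{\pm w_n}\to1$ in every $L^Q$. So $r^\pm=\tau_\pm he^{\pm u_0}$ with constants $\tau_\pm>0$, $e^{\pm u_0}\in L^1(\Sigma)$, and
$$
-\Delta_gu_0=r^+-r^--(\rho_1-\rho_2)+2\pi\sum_{q\in S}s_q\delta_q,\qquad s_q=\frac{\sigma_q^+-\sigma_q^-}{2\pi}\in4\mathbb Z .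
$$

**Step 3.** This step shows $s_q=0$. In a chart with $q=0$, near $0$ we have $u_0=-s_q\log|x|+N^+-N^-+O(1)$, where $N^\pm\ge0$ are the potentials of the densities of $r^\pm$ on a small ball $B$ as in Lemma 3. Suppose $s_q\ge4$. Then $e^{u_0}\ge c|x|^{-4}e^{-N^-}$, so $\int_B|x|^{-4}e^{-N^-}<\infty$ for $B$ small, and by Lemma 3
$$
\int_B|x|^{-2}dx\le\Big(\int_B|x|^{-4}e^{-N^-}\Big)^{1/2}\Big(\int_Be^{N^-}\Big)^{1/2}<\infty,
$$
which is absurd. If $s_q\le-4$, argue with $e^{-u_0}$ and $N^+$.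

**Step 4.** This step reads off the conclusion. For $q\in S$ we have $\sigma_q^+=\sigma_q^-\ge4\pi$ and both are in $8\pi\mathbb N$, so $\sigma_q^\pm=8\pi m_q$ with $m_q\ge1$. With $m=\sum m_q$, $\int r^+=\rho_1-8\pi m$ and $\int r^-=\rho_2-8\pi m$ are positive since $r^\pm\not\equiv0$. So $8\pi m<\min\{\rho_1,\rho_2\}$ and
$$
r^+=(\rho_1-8\pi m)\frac{he^{u_0}}{\int he^{u_0}},\qquad r^-=(\rho_2-8\pi m)\frac{he^{-u_0}}{\int he^{-u_0}} .
$$
As $\rho_1-\rho_2=(\rho_1-8\pi m)-(\rho_2-8\pi m)$, $u_0$ solves (1) with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$. It is smooth: now $\pm u_0\le N^\pm+O(1)$ locally, so $e^{\pm u_0}\in L^Q$ for all $Q<\infty$ by Lemma 3, and elliptic regularity applies. This proves part 1.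

### 7.2. Construction of noncompact sequences

Let $u_0$ be a solution with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$; it is smooth by elliptic regularity. Let $I^\pm=\int he^{\pm u_0}$. At each of $m$ points we add a positive and a negative bubble at distance $2t$, each of width about $t^2$.

**Step 1.** This step sets up the family. Take distinct points $p_1,\dots,p_m$ with disjoint isothermal charts containing $\bar B_{1/2}$, $p_i=0$, $g=e^{2\phi}|dx|^2$. Suppressing $i$, let $G_+=\frac{\rho_1-8\pi m}{I^+}he^{2\phi+u_0}$, $G_-=\frac{\rho_2-8\pi m}{I^-}he^{2\phi-u_0}$, $\kappa_\pm=G_\pm(0)>0$, and for small $t>0$ let $p^\pm=(\pm t,0)$, $\delta_\pm^2=2\kappa_\pm t^4$,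
$$
\mathcal D=2\log\frac{\delta_-^2+|x-p^-|^2}{\delta_+^2+|x-p^+|^2},\qquad U_\pm=\frac{8\delta_\pm^2}{(\delta_\pm^2+|x-p^\pm|^2)^2} .
$$
Since $\Delta\log(\delta^2+|x|^2)=\frac{4\delta^2}{(\delta^2+|x|^2)^2}$, we have $-\Delta\mathcal D=U_+-U_-$. Let $\tilde u=u_0+\sum_i\chi_i\mathcal D_i$ with a cutoff $\chi_i=1$ on $B_{1/4}$, supported in $B_{1/2}$. For $\frac14\le|x|\le\frac12$, $\mathcal D=O(t)$ in $C^2$ and $U_\pm=O(t^4)$. Fix $1<q<\frac87$.

**Step 2.** This step shows that $e^{\mathcal D}$ produces the bubble $U_+$: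
$$
\|G_+(e^{\mathcal D}-1)-U_+\|_{L^q(B_{1/2})}=O(t^{4/q-3}). \tag{19}
$$
Put $\xi=x-p^+$, $P=\delta_-^2+|\xi|^2+4t\xi_1+4t^2$, $Q=\delta_+^2+|\xi|^2$. Then $e^{\mathcal D}=P^2/Q^2$ and $U_+=16\kappa_+t^4/Q^2$, so
$$
G_+(e^{\mathcal D}-1)-U_+=\frac{G_+(P^2-Q^2)-16\kappa_+t^4}{Q^2}.
$$
Here $P-Q=4t^2+O(t|\xi|+t^4)$. Hence $(P-Q)^2=16t^4+O(t^6+t^3|\xi|+t^2|\xi|^2)$. Also $2Q(P-Q)=O\big((t^4+|\xi|^2)(t^2+t|\xi|)\big)$, so that
$$
P^2-Q^2=(P-Q)^2+2Q(P-Q)=16t^4+O\big(t^6+t^3|\xi|+t^2|\xi|^2+t|\xi|^3\big).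
$$
As $|G_+-\kappa_+|\le C(|\xi|+t)$, the numerator is $O(t^5+t^3|\xi|+t^2|\xi|^2+t|\xi|^3)$. Scaling $\xi=\delta_+\eta$ shows $\||\xi|^kQ^{-2}\|_{L^q}=O(\delta_+^{k-4+2/q})$ for $k=0,1,2$, where $(4-k)q>2$. For $k=3$ it is $O(1)$, since $|\xi|^3Q^{-2}\le|\xi|^{-1}$ and $q<2$. With $\delta_+\sim t^2$ the four terms are $O(t^{4/q-3})$, $O(t^{4/q-3})$, $O(t^{4/q-2})$, $O(t)$. Since $0<\frac4q-3<1$, (19) follows.

**Step 3.** This step shows $J'_\rho\to0$. Let $Z^+=\frac{\rho_1I^+}{\rho_1-8\pi m}$, so $\frac{\rho_1}{Z^+}=\frac{\rho_1-8\pi m}{I^+}$. Write $U_{\pm,i}$ also for the density $e^{-2\phi}U_{\pm,i}$ with respect to $dV_g$, cut off to its ball $B_{1/2}$. By (19) on $B_{1/4}$, and because $\chi\mathcal D=O(t)$, $U_+=O(t^4)$ on the annulus,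
$$
\frac{\rho_1}{Z^+}he^{\tilde u}=\frac{\rho_1-8\pi m}{I^+}he^{u_0}+\sum_iU_{+,i}+O_{L^q}(t^{4/q-3}).
$$
Each $U_{+,i}$ has mass $8\pi+O(t^4)$. Integrating, the total is $\rho_1-8\pi m+8\pi m+O(t^{4/q-3})$, so $\int he^{\tilde u}=Z^+(1+O(t^{4/q-3}))$. As $\|U_+\|_{L^q}=O(\delta_+^{2/q-2})=O(t^{4/q-4})$, replacing $Z^+$ by $\int he^{\tilde u}$ costs $O(t^{8/q-7})+o(1)=o(1)$ in $L^q$, because $q<\frac87$. The reflection $x_1\mapsto-x_1$ exchanges $p^+$ and $p^-$ and gives the same for the minus part. Finally $-\Delta_g\tilde u=-\Delta_gu_0+\sum_i(U_{+,i}-U_{-,i})+O(t)$. Inserting the equation for $u_0$,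
$$
-\Delta_g\tilde u-\rho_1\Big(\frac{he^{\tilde u}}{\int he^{\tilde u}}-1\Big)+\rho_2\Big(\frac{he^{-\tilde u}}{\int he^{-\tilde u}}-1\Big)\to0\quad\text{in }L^q(\Sigma),
$$
hence in $(H^1)^*$. Subtracting the mean of $\tilde u$ gives $u_t\in\overline H$ with $J_\rho'(u_t)\to0$ as $t\to0$.

**Step 4.** This step excludes convergence. If $u_{t_n}$ with $t_n\to0$ converged in $H^1$ along a subsequence, the densities $\rho_1he^{u_{t_n}}/\int he^{u_{t_n}}$ would converge in $L^1$, as in the proof of Lemma 1. But by Step 3 their weak limit has the atoms $8\pi\delta_{p_i}$. So there is no convergent subsequence. $\square$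

## 8. One-signed bubbles on the lines $\rho_1=8\pi k$: proof of Theorem C

Let $\rho_1=8\pi k$, $k\ge1$, $0<\rho_2<8\pi$.

**Step 1.** This step solves the problem left when all of $\rho_1$ is concentrated. Fix distinct $p_1,\dots,p_k$ and let $\tilde h=he^{-8\pi\sum G(\cdot,p_i)}$. In an isothermal chart, $G(\cdot,p_i)=-\frac1{2\pi}\log|x|+(\text{smooth})$ near $p_i=0$, so $\tilde h$ is $|x|^4$ times a smooth function there; it is bounded and Lipschitz. By (3), $\frac12\int|\nabla\varphi|^2-\rho_2\log\int\tilde he^\varphi$ is coercive on $\overline H$ because $\rho_2<8\pi$. It is also weakly lower semicontinuous, so it has a minimizer $\varphi\in C^{2,\alpha}$, with $-\Delta_g\varphi=\rho_2\big(\tilde he^\varphi/\int\tilde he^\varphi-1\big)$. Let $u_0=8\pi\sum G(\cdot,p_i)-\varphi$. Then $he^{-u_0}=\tilde he^\varphi$ and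
$$
-\Delta_gu_0=8\pi\sum_i(\delta_{p_i}-1)-\rho_2\Big(\frac{he^{-u_0}}{\int he^{-u_0}}-1\Big).
$$

**Step 2.** This step smooths the singularities into bubbles. In disjoint isothermal charts containing $\bar B_{1/2}$, $p_i=0$, write $u_0=-4\log|x|+R_i$ with $R_i\in C^1$. Put $\kappa_i=(he^{2\phi+R_i})(0)$, $\delta_i^2=\tau\kappa_i$, $U_i=\frac{8\delta_i^2}{(\delta_i^2+|x|^2)^2}$ and
$$
\tilde u=u_0+\sum_i\chi_i\big(4\log|x|-2\log(\delta_i^2+|x|^2)\big),\qquad\tau\to0,
$$
with cutoffs as in Section 7. For $\frac14\le|x|\le\frac12$ the bracket is $-2\log(1+\delta_i^2/|x|^2)=O(\tau)$ in $C^2$. The term $4\log|x|$ cancels $8\pi\delta_{p_i}$. So, with the $U_i$ read as densities on $\Sigma$ as before,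
$$
-\Delta_g\tilde u=\sum_iU_i-8\pi k-\rho_2\Big(\frac{he^{-u_0}}{\int he^{-u_0}}-1\Big)+O(\tau). \tag{20}
$$

**Step 3.** This step shows $J_\rho'(\tilde u)\to0$. On $B_{1/4}$, $\tilde u=R_i-2\log(\delta_i^2+|x|^2)$, so
$$
8\tau he^{2\phi}e^{\tilde u}=\frac{8\tau he^{2\phi+R_i}}{(\delta_i^2+|x|^2)^2}=U_i+O\Big(\frac{\tau|x|}{(\delta_i^2+|x|^2)^2}\Big),
$$
and elsewhere $8\tau he^{\tilde u}$ and $U_i$ are $O(\tau)$. Let $1<q<\frac43$. By scaling, the error has $L^q$ norm $O(\tau\,\delta_i^{-3+2/q})=O(\tau^{1/q-1/2})$. Hence $8\tau he^{\tilde u}=\sum U_i+O_{L^q}(\tau^{1/q-1/2})$. Since $\int U_i=8\pi+O(\tau)$, also $8\tau\int he^{\tilde u}=8\pi k+O(\tau^{1/q-1/2})$. As $\|U_i\|_{L^q}=O(\tau^{1/q-1})$ and $\frac2q-\frac32>0$, dividing gives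
$$
\rho_1\frac{he^{\tilde u}}{\int he^{\tilde u}}=8\pi k\,\frac{8\tau he^{\tilde u}}{8\tau\int he^{\tilde u}}=\sum_iU_i+o(1)\quad\text{in }L^q .
$$
Further $e^{-\tilde u}\to e^{-u_0}$ uniformly, since near $p_i$ it is $e^{-R_i}(\delta_i^2+|x|^2)^2\to e^{-R_i}|x|^4$. Comparing with (20), $-\Delta_g\tilde u-\rho_1\big(\frac{he^{\tilde u}}{\int he^{\tilde u}}-1\big)+\rho_2\big(\frac{he^{-\tilde u}}{\int he^{-\tilde u}}-1\big)\to0$ in $L^q$, so $J_\rho'(\tilde u)\to0$.

**Step 4.** This step bounds the energy. We have $\int|\tilde u|=O(1)$ and $-\Delta_g\tilde u=\sum U_i+O(1)$. With $x=\delta_i\eta$,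
$$
\int\tilde uU_i=8\pi\cdot2\log\frac1{\delta_i^2}-2\int_{\mathbb R^2}\frac{8\log(1+|\eta|^2)}{(1+|\eta|^2)^2}d\eta+O(1)=8\pi\cdot4\log\frac1{\delta_i}+O(1).
$$
Hence
$$
\frac12\int|\nabla\tilde u|^2=\frac12\int\tilde u(-\Delta_g\tilde u)=\frac12\sum_i8\pi\cdot4\log\frac1{\delta_i}+O(1)=8\pi k\log\frac1\tau+O(1).
$$
By Step 3, $\rho_1\log\int he^{\tilde u}=8\pi k\log\frac1\tau+O(1)$, and $\log\int he^{-\tilde u}=O(1)$. So $J_\rho(\tilde u)=O(1)$.

**Step 5.** This step concludes. The functions $\tilde u-\int\tilde u$ lie in $\overline H$, have bounded energy, and $J_\rho'\to0$ on them. The densities $\rho_1he^{\tilde u}/\int he^{\tilde u}$ concentrate at the $p_i$, which excludes convergent subsequences as in Section 7. The case of exchanged roles follows from $J_{(\rho_1,\rho_2)}(u)=J_{(\rho_2,\rho_1)}(-u)$. $\square$
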